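# Equilateral sets in the tropical norm and Sperner's theorem

## The tropical norm, equilateral sets, antichains

**Definition (tropical norm).** For $x=(x_1,\dots,x_n)\in\mathbb R^n$ put $x_0:=0$ and
$$\|x\|_{\mathrm{tr}}=\max_{0\le k,l\le n}\{x_k-x_l\}=\max\Big\{\max_{1\le i\le n}|x_i|,\ \max_{1\le i<j\le n}|x_i-x_j|\Big\},\qquad d_{\mathrm{tr}}(x,y)=\|x-y\|_{\mathrm{tr}} .$$

For example, in $\mathbb R^2$ we have $\|(1,1)\|_{\mathrm{tr}}=1$, while $\|(1,-1)\|_{\mathrm{tr}}=2$ because $x_1-x_2=2$.

The special role of $x_0=0$ is a nuisance, and we remove it at once. Put $N=n+1$. Send $x$ to the class of $(0,x_1,\dots,x_n)$ in $\mathbb R^N/\mathbb R\mathbf 1$, where $\mathbf 1=(1,\dots,1)$. This is a linear isomorphism: every class has exactly one representative whose first coordinate is $0$. Differences $u_k-u_l$ do not change when a multiple of $\mathbf 1$ is added to $u$, so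
$$\|u\|=\max_k u_k-\min_k u_k$$
is well defined on the quotient and corresponds to $\|\cdot\|_{\mathrm{tr}}$. From now on the coordinates are labeled by $[N]=\{1,\dots,N\}$, all playing the same role, and each point is given by a fixed representative in $\mathbb R^N$, which we call a lift. For example, the classes of $(1,0,0),(0,1,0),(0,0,1)$ correspond to the points $(-1,-1),(1,0),(0,1)$ of $\mathbb R^2$.

**Definition (equilateral set).** A set $S\subset\mathbb R^n$ is equilateral if there is $r>0$ with $d_{\mathrm{tr}}(x,y)=r$ for all distinct $x,y\in S$. The tropical equilateral dimension $e_{\mathrm{tr}}(\mathbb R^n)$ is the maximum cardinality of an equilateral set in $\mathbb R^n$.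

For example, the three points above are equilateral with $r=2$. Two of them differ, up to a permutation of coordinates, by $(1,-1,0)$, whose norm is $1-(-1)=2$.

**Definition (antichain).** A family $\mathcal F$ of subsets of $[N]$ is an antichain if $A\not\subseteq B$ for all distinct $A,B\in\mathcal F$.

For example, all subsets of $[N]$ of one fixed size form an antichain, and so does $\{\{1\},\{2,3\}\}$ in $[3]$.

We shall use three textbook facts about an antichain $\mathcal F\subseteq 2^{[N]}$. They go back to Sperner, *Math. Z.* 27 (1928), for (b) and (c), and Lubell, *J. Combin. Theory* 1 (1966), for (a). Write $\beta=\binom{N}{\lfloor N/2\rfloor}$.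

- (a) The LYM inequality: $\sum_{A\in\mathcal F}\binom{N}{|A|}^{-1}\le1$.
- (b) Sperner's theorem: $|\mathcal F|\le\beta$.
- (c) Equality in Sperner's theorem: if $|\mathcal F|=\beta$, then $\mathcal F$ consists of all subsets of size $\lfloor N/2\rfloor$, or of all subsets of size $\lceil N/2\rceil$.

The proofs are short, so here they are. For (a), there are $N!$ maximal chains $\emptyset\subset\dots\subset[N]$, of which $|A|!\,(N-|A|)!$ pass through a given $A$. No chain contains two members of $\mathcal F$, so $\sum_{A\in\mathcal F}|A|!\,(N-|A|)!\le N!$. Divide by $N!$. For (b), use $\binom N{|A|}\le\beta$, so that $|\mathcal F|/\beta\le\sum_{A\in\mathcal F}\binom N{|A|}^{-1}\le1$.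

For (c), if $|\mathcal F|=\beta$ then both of these inequalities are equalities. The first gives $\binom N{|A|}=\beta$, so every $|A|$ is $\lfloor N/2\rfloor$ or $\lceil N/2\rceil$. The second says that every maximal chain meets $\mathcal F$ exactly once. If $N$ is even, $\mathcal F$ lies in the single middle layer, which has $\beta$ elements, and we are done. Let $N=2m+1$. If $\mathcal F$ has no member of size $m$, it lies in layer $m+1$, which has $\beta$ elements, and we are done. Otherwise take $A\in\mathcal F$ with $|A|=m$, and let $A'=(A\setminus\{i\})\cup\{j\}$ with $i\in A$, $j\notin A$. The set $B=A\cup\{j\}$ contains $A$, so $B\notin\mathcal F$. A maximal chain through $A'$ and $B$ must meet $\mathcal F$, and only in sizes $m,m+1$, so $A'\in\mathcal F$. Any two $m$-sets are joined by such exchanges, so $\mathcal F$ contains all $m$-sets. Their number is $\beta$, so there is nothing else.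

## Swanepoel's conjecture and the cases $n=1,2,3$

How many points can be pairwise equally far apart in the tropical norm? The problem is taken from Amnon Rosenmann, "On the chromatic number and equilateral dimension of $\mathbb R^n$ with the tropical norm", arXiv:2606.16642 (2026).

**Conjecture (Swanepoel).** $e_{\mathrm{tr}}(\mathbb R^n)=\binom{n+1}{\lfloor (n+1)/2\rfloor}$. Prove or disprove this for all $n\ge1$.

We shall prove it. The known facts are these: the lower bound $e_{\mathrm{tr}}(\mathbb R^n)\ge\binom{n+1}{\lfloor(n+1)/2\rfloor}$ for every $n$, the values $e_{\mathrm{tr}}(\mathbb R^2)=3$ and $e_{\mathrm{tr}}(\mathbb R^3)=6$, and the bound $e_{\mathrm{tr}}(\mathbb R^n)<2^n$ for $n>1$.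

For $n=1$ the norm is $|x_1|$, and an equilateral set in the line has at most two points: of three points $x<y<z$, the outer two are farther apart than $x$ and $y$. And $\binom21=2$.

For $n=2$ we have just seen three equidistant points, and $\binom31=3$. Here is a second, less symmetric-looking triple, which will serve as our test case throughout:
$$a=(4,0,2),\qquad b=(2,4,0),\qquad c=(0,2,4).\tag{1}$$
We compute
$$a-b=(2,-4,2),\qquad b-c=(2,2,-4),\qquad a-c=(4,-2,-2).$$
In each vector the maximum minus the minimum is $6$, so (1) is equilateral with $r=6$.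

For $n=3$, $N=4$, take the six vectors $1_A\in\{0,1\}^4$ with $|A|=2$. Two distinct $2$-sets share one element or none. Up to a permutation of coordinates the difference is $(1,-1,0,0)$ or $(1,1,-1,-1)$, and both have norm $2$. So six points, and $\binom42=6$.

The same works in general. For distinct $A,B\subset[N]$ of size $\lfloor N/2\rfloor$, neither contains the other, so $1_A-1_B$ has entries in $[-1,1]$ and attains both $1$ and $-1$. Its norm is $2$. Hence
$$e_{\mathrm{tr}}(\mathbb R^n)\ge\binom{N}{\lfloor N/2\rfloor}.\tag{2}$$
The work is in the upper bound.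

## Encoding points by pairs of coordinates

Let $S$ be equilateral with $|S|\ge2$ and distance $r$. Two elementary observations start everything.

First, for $a\neq b$ in $S$ put
$$I(a,b)=\{i:\ (a-b)_i=\max_k(a-b)_k\}\neq\emptyset .$$
These are the coordinates in which $a$ beats $b$ by the most. Since $b-a=-(a-b)$, the set $I(b,a)$ consists of the coordinates where $a-b$ is minimal, and so
$$(a-b)_i-(a-b)_j=r\qquad\text{for } i\in I(a,b),\ j\in I(b,a).\tag{3}$$
In the test triple (1), $I(a,b)=\{1,3\}$ and $I(b,a)=\{2\}$.

Second, for all $x,y\in S$ and all $i,j$,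
$$(x-y)_i-(x-y)_j\le\|x-y\|\le r.\tag{4}$$
Read differently: the values of the function $x\mapsto x_i-x_j$ on $S$ differ pairwise by at most $r$.

A first attempt at an upper bound combines the two. For $a\ne b$ choose $i\in I(a,b)$ and $j\in I(b,a)$. By (3), the values of $x_i-x_j$ at $a$ and $b$ differ by exactly $r$. By (4), $a$ then attains the maximum of $x_i-x_j$ on $S$ and $b$ the minimum, and these are different. So attach to each point a string of bits, one for each pair $i<j$, recording whether the point attains the maximum of $x_i-x_j$ on $S$. The bit for the pair of coordinates just chosen differs between $a$ and $b$, whichever of the two indices is the smaller. The code is injective, and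
$$|S|\le2^{\binom N2}.$$
For $N=2$ this is sharp. For $N=3$ it gives $8$, and the truth is $3$. The code treats the $\binom N2$ pairs as independent bits, and injectivity is all it proves. The number we aim for is the size of the largest antichain in $2^{[N]}$. So we want a code with values in subsets of $[N]$, one bit per coordinate, and we want incomparability rather than just injectivity.

## Losing coordinates and the obstruction by ties

From now on $S$ is finite. We want to read a subset of $[N]$ off each point of $S$, so that the middle layer $\{1_A\}$ returns the sets $A$ or their complements. Which coordinates lie outside $A$? Those in which some other point beats $1_A$ by the most. This suggests the following.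

**Definition (losing coordinates).** For $a\in S$ put
$$D_a=\bigcup_{c\in S\setminus\{a\}}I(c,a)\subseteq[N].$$

As an example, let $S=\{1_A:|A|=k\}$ with $1\le k\le N-1$. For $C\ne A$ we have $I(1_C,1_A)=C\setminus A$. Every $j\notin A$ lies in some $k$-set $C\ne A$, so $D_{1_A}=[N]\setminus A$.

The goal is to show that $D_b\not\subseteq D_a$ for $a\neq b$. So we want an element of $D_b$ outside $D_a$. The definition gives $I(a,b)\subseteq D_b$ for free. The natural hope is that a coordinate in which $a$ wins maximally against someone is never one in which $a$ loses maximally against someone else. If that held, any $i\in I(a,b)$ would do, and the proof would be over.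

The hope is false. In the test triple (1),
$$a-b=(2,-4,2),\qquad a-c=(4,-2,-2),$$
so $I(a,b)=\{1,3\}$ and $I(b,a)=\{2\}$, while $I(a,c)=\{1\}$ and $I(c,a)=\{2,3\}$. Hence $D_a=\{2,3\}$, and coordinate $3$ lies in both $I(a,b)$ and $D_a$. An arbitrary $i\in I(a,b)$ does not work.

But notice what did survive. The set $I(a,b)$ has another element, $1$, and $1\notin D_a$. Continuing, $b-c=(2,2,-4)$ gives $I(b,c)=\{1,2\}$ and $I(c,b)=\{3\}$, so
$$D_a=\{2,3\},\qquad D_b=\{1,3\},\qquad D_c=\{1,2\},$$
and this is an antichain. We do not need all of $I(a,b)$ to avoid $D_a$, only one element of it. The question is how to choose among the tied coordinates.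

## Breaking ties by the total score

Suppose $i\in I(a,b)$ is a bad choice: some $c$ has $i\in I(c,a)$. In the example $i=3$, with witness $c$. The witness suggests a replacement, namely a coordinate $h\in I(a,c)$ in which $a$ beats $c$ by the most. In the example $h=1$. The point is that $h$ is at least as good for $a$ as $i$ against *every* opponent.

**Lemma 1.** Let $a\ne c$ be in $S$, $h\in I(a,c)$, $i\in I(c,a)$. Then $(a-x)_h-(a-x)_i\ge0$ for every $x\in S$, and for $x=c$ the value is $r$.

**Proof.** By (3), $(a-c)_h-(a-c)_i=r$, which is the statement for $x=c$. For any $x\in S$, (4) gives $(x-c)_h-(x-c)_i\le r$. Subtract the second relation from the first: since $(a-c)-(x-c)=a-x$, we get $(a-x)_h-(a-x)_i\ge0$. $\square$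

Passing from $i$ to $h$ therefore loses against nobody, and gains $r$ against $c$. So the sum of the scores over all opponents goes up strictly. A tied coordinate with the largest sum cannot be improved, hence cannot be bad.

**Lemma 2.** For $a\ne b$ in $S$ there is $i\in I(a,b)$ with $i\notin D_a$.

**Proof.** Put
$$\varphi(k)=\sum_{x\in S}(a-x)_k\qquad(k\in[N]).$$
Changing lifts adds to $\varphi$ a constant independent of $k$, so comparisons between values of $\varphi$ are meaningful. Choose $i\in I(a,b)$ with $\varphi(i)$ maximal among the elements of $I(a,b)$. Suppose that $i\in D_a$, that is, $i\in I(c,a)$ for some $c\in S\setminus\{a\}$. Pick $h\in I(a,c)$.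

**Step 1.** This step shows that $h$ still competes, that is, $h\in I(a,b)$. Lemma 1 with $x=b$ gives
$$(a-b)_h\ge(a-b)_i=\max_k(a-b)_k ,$$
so equality holds and $h\in I(a,b)$.

**Step 2.** This step shows that $h$ has a larger total score. Sum Lemma 1 over all $x\in S$. Every term is at least $0$ and the term $x=c$ equals $r$, so
$$\varphi(h)-\varphi(i)\ge r>0 .$$

Together the two steps contradict the choice of $i$. $\square$

In the test triple, $\varphi=(a-a)+(a-b)+(a-c)=(6,-6,0)$. On $I(a,b)=\{1,3\}$ the maximum of $\varphi$ is at coordinate $1$, the good one, and $\varphi(1)-\varphi(3)=6=r$. Lemma 2 also shows that the obstruction above comes only from ties: if $I(a,b)$ has a single element, that element is not in $D_a$.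

**Theorem 1.** Let $S$ be a finite equilateral set with $|S|\ge2$. Then $\{D_a\}_{a\in S}$ is an antichain: $D_b\not\subseteq D_a$ for all $a\ne b$ in $S$. Consequently
$$e_{\mathrm{tr}}(\mathbb R^n)=\binom{n+1}{\lfloor(n+1)/2\rfloor}\qquad\text{for all } n\ge1 .$$

**Proof.**

**Step 1.** This step proves incomparability. Let $a\neq b$ and take $i$ from Lemma 2. Then $i\notin D_a$, while $i\in I(a,b)\subseteq D_b$ by the definition of $D_b$. So $D_b\not\subseteq D_a$. As $a\ne b$ were arbitrary, the sets $D_a$ are pairwise incomparable. In particular they are distinct, so they form an antichain with exactly $|S|$ members.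

**Step 2.** This step turns incomparability into the upper bound. By Sperner's theorem, $|S|\le\binom{N}{\lfloor N/2\rfloor}$ for every finite equilateral $S$ with $|S|\ge2$; for $|S|\le1$ this is trivial. Every finite subset of an equilateral set is equilateral, so an infinite equilateral set would contain finite ones of every size, which is impossible. Hence every equilateral set obeys the bound.

**Step 3.** The lower bound is (2). $\blacksquare$

## The LYM inequality for losing coordinates

Theorem 1 gives an antichain, and an antichain satisfies more than Sperner's bound. In the other direction, every antichain produces an equilateral set.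

**Theorem 2.** Every equilateral set $S\subset\mathbb R^n$ with $|S|\ge2$ satisfies
$$\sum_{a\in S}\binom{n+1}{|D_a|}^{-1}\le1 .$$
Conversely, for every antichain $\mathcal F\subseteq2^{[n+1]}$ with $|\mathcal F|\ge2$, the set $\{1_A:A\in\mathcal F\}$ is equilateral with distance $2$.

**Proof.** By Theorem 1, $S$ is finite and the $D_a$ are pairwise distinct and form an antichain. Fact (a) applied to it is the first claim. For the converse, let $A,B\in\mathcal F$ be distinct. They are incomparable, so $1_A-1_B$ has entries in $\{-1,0,1\}$, takes the value $1$ on $A\setminus B\neq\emptyset$ and $-1$ on $B\setminus A\ne\emptyset$. Its norm is $2$. $\blacksquare$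

For instance, $\mathcal F=\{\{1\},\{2,3\}\}$ gives the points $(1,0,0)$ and $(0,1,1)$, whose difference $(1,-1,-1)$ has norm $2$.

## Sets of maximal size

**Theorem 3.** Let $S\subset\mathbb R^N/\mathbb R\mathbf 1$ be equilateral with distance $r$ and $|S|=\binom N{\lfloor N/2\rfloor}$, $N=n+1$.

1. If $n\ge3$, then for some $k\in\{\lfloor N/2\rfloor,\lceil N/2\rceil\}$, $S$ is a translate of $\{\tfrac r2 1_A:A\subset[N],\ |A|=k\}$. Conversely all these sets are extremal. So extremal sets are unique up to translation, scaling and, for $N$ odd, the reflection $x\mapsto-x$.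
2. If $n=2$, then $S$ is a translate of $T_\tau$ or $-T_\tau$ for some $|\tau|\le r/6$, where
$$T_\tau=\{(0,-\tfrac r2-\tau,-\tfrac r2+\tau),\ (-\tfrac r2+\tau,0,-\tfrac r2-\tau),\ (-\tfrac r2-\tau,-\tfrac r2+\tau,0)\}.$$
Conversely all these sets are extremal.
3. If $n=1$, $S$ is any pair of points at distance $r$.

Here "extremal" means equilateral of the maximal size $\binom N{\lfloor N/2\rfloor}$. The test triple (1) is the case $r=6$, $\tau=1=r/6$ of part 2. Indeed $T_1=\{(0,-4,-2),(-2,0,-4),(-4,-2,0)\}$, and adding $4\cdot\mathbf 1$ to each lift gives $a,b,c$.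

**Proof.** For $n=1$ we have $N=2$ and $|S|=\binom21=2$, so $S$ is a pair at distance $r$, and every such pair qualifies. This is part 3. Let $N\ge3$.

**Step 1: indexing $S$ by $k$-sets.** This step uses the equality case of Sperner's theorem to name the points. By Theorem 1 the sets $D_a$ form an antichain of size $\binom N{\lfloor N/2\rfloor}$. By fact (c) they are all the subsets of $[N]$ of one size, which is $\lfloor N/2\rfloor$ or $\lceil N/2\rceil$. Let $k$ be the common size of the complements $[N]\setminus D_a$. Then $k$ is also one of $\lfloor N/2\rfloor,\lceil N/2\rceil$. For each $k$-subset $A$ let $a_A$ be the unique point of $S$ with $[N]\setminus D_{a_A}=A$. Put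
$$M_{ij}=\max_{x\in S}(x_i-x_j)\qquad(i\ne j).$$

**Step 2: the coordinate differences of $a_A$ across $A$.** This step proves the following claim, which determines each point of $S$ up to the unknown numbers $M_{ij}$.

**Claim.** If $|A|=k$, $i\in A$ and $j\notin A$, then
$$(a_A)_i-(a_A)_j=M_{ij}\qquad\text{and}\qquad M_{ij}+M_{ji}=r.\tag{5}$$

Let $A'=(A\setminus\{i\})\cup\{j\}$, $a=a_A$, $a'=a_{A'}$. By Lemma 2 there is $i'\in I(a,a')$ with $i'\notin D_a$, that is, $i'\in A$. Also $i'\in I(a,a')\subseteq D_{a'}$, that is, $i'\notin A'$. So $i'\in A\setminus A'=\{i\}$, and therefore $i\in I(a,a')$. Exchanging the roles of $a$ and $a'$, Lemma 2 gives an element of $I(a',a)$ in $A'\setminus A=\{j\}$, so $j\in I(a',a)$. Now (3) reads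
$$(a_i-a_j)-(a'_i-a'_j)=r .$$
By (4), the values of $x_i-x_j$ on $S$ differ by at most $r$. For every $x\in S$ this gives $x_i-x_j\le(a'_i-a'_j)+r=a_i-a_j$ and $x_i-x_j\ge(a_i-a_j)-r=a'_i-a'_j$. So $a$ attains the maximum, which is $M_{ij}$, and $a'$ attains the minimum, which is $-\max_{x\in S}(x_j-x_i)=-M_{ji}$. Their difference is $r$, and this is (5).

**Step 3: antisymmetric unknowns.** This step rewrites the $M_{ij}$ so that translations become visible. Since $1\le k\le N-1$, for every $i\ne j$ some $k$-subset contains $i$ and not $j$, so $M_{ij}+M_{ji}=r$ for all $i\ne j$. Write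
$$M_{ij}=\tfrac r2+s_{ij},\qquad s_{ij}=-s_{ji}.$$
Translating $S$ by $-z$ changes no difference $x-y$ of points of $S$, so the sets $I(a,b)$ and $D_a$ and the number $k$ stay the same. It replaces $x_i-x_j$ by $x_i-x_j-(z_i-z_j)$, hence $s_{ij}$ by $s_{ij}-(z_i-z_j)$. So if we find $z$ with $s_{ij}=z_i-z_j$ for all $i\neq j$, we may translate to $s=0$.

**Step 4: a four-index relation when $N\ge4$.** This step uses one point of $S$ to compare four of the numbers $s_{ij}$. For $N\ge4$ we have $\lfloor N/2\rfloor\ge2$ and so $2\le k\le N-2$. Thus for distinct $i,i',j,j'$ there is a $k$-subset $A$ with $i,i'\in A$ and $j,j'\notin A$. By the claim,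
$$M_{ij}+M_{i'j'}=(a_A)_i+(a_A)_{i'}-(a_A)_j-(a_A)_{j'}=M_{ij'}+M_{i'j},$$
and subtracting $r$ from both sides,
$$s_{ij}+s_{i'j'}=s_{ij'}+s_{i'j}.\tag{6}$$

**Step 5: $s$ is a difference of coordinates when $N\ge4$.** This step derives $s_{pq}=s_{pu}+s_{uq}$ from (6). For four distinct indices $p,q,u,v$ apply (6) with $(i,i';j,j')$ equal to $(p,q;u,v)$, $(p,u;q,v)$ and $(p,v;q,u)$:
$$s_{pu}+s_{qv}=s_{pv}+s_{qu},\tag{7}$$
$$s_{pq}+s_{uv}=s_{pv}+s_{uq},\tag{8}$$
$$s_{pq}+s_{vu}=s_{pu}+s_{vq}.\tag{9}$$
Add (8) and (9). Since $s_{uv}+s_{vu}=0$,
$$2s_{pq}=(s_{pv}+s_{vq})+(s_{pu}+s_{uq}).$$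
By antisymmetry, (7) says $s_{pu}+s_{uq}=s_{pv}+s_{vq}$, so the two brackets are equal. Hence
$$s_{pq}=s_{pu}+s_{uq}\qquad\text{for all distinct } p,q,u,$$
because a fourth index $v$ is always available. Put $z_1:=0$ and $z_i:=s_{i1}$ for $i\ne1$. For $i\neq j$ both different from $1$, $s_{ij}=s_{i1}+s_{1j}=z_i-z_j$. Also $s_{i1}=z_i-z_1$ by definition, and $s_{1j}=-s_{j1}=z_1-z_j$. So $s_{ij}=z_i-z_j$ for all $i\ne j$.

**Step 6: conclusion for $N\ge4$.** This step reads off the points. Translate by $-z$, so that $s=0$ and $M_{ij}=\frac r2$ for all $i\ne j$. By the claim, $(a_A)_i-(a_A)_j=\frac r2$ for all $i\in A$, $j\notin A$. Both $A$ and its complement are nonempty, so $a_A$ is constant on $A$, constant off $A$, and the two constants differ by $\frac r2$. That is, $a_A=\frac r2 1_A$ modulo $\mathbf 1$. Conversely, for either value of $k$, the points $\frac r2 1_A$ with $|A|=k$ number $\binom Nk=\binom N{\lfloor N/2\rfloor}$, and they are pairwise at distance $r$, because distinct $k$-sets are incomparable and $1_A-1_B$ has norm $2$. For $N$ even only one value of $k$ exists. For $N$ odd the two levels are exchanged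 by $x\mapsto-x$, since $-1_A\equiv1_{[N]\setminus A}$ modulo $\mathbf 1$. This proves part 1.

**Step 7: normalizing $s$ when $N=3$.** Now $k\in\{1,2\}$, there is no fourth index, and (6) is not available. This step translates away what can be translated away. Put $\tau=\frac13(s_{12}+s_{23}+s_{31})$. The numbers $s_{12}-\tau$, $s_{23}-\tau$, $s_{31}-\tau$ sum to $0$. With $z_3=0$, $z_2=s_{23}-\tau$ and $z_1=z_2+s_{12}-\tau$ they equal $z_1-z_2$, $z_2-z_3$, $z_3-z_1$. After translating by $-z$,
$$s_{12}=s_{23}=s_{31}=\tau,\qquad s_{21}=s_{32}=s_{13}=-\tau .$$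

**Step 8: the points when $N=3$.** This step applies the claim for each $k$.

Let $k=1$. The claim says that $a_{\{i\}}$, in the lift whose $i$-th coordinate is $0$, has $j$-th coordinate $-M_{ij}=-\frac r2-s_{ij}$ for $j\ne i$. Explicitly,
$$a_{\{1\}}=(0,-\tfrac r2-\tau,-\tfrac r2+\tau),\quad a_{\{2\}}=(-\tfrac r2+\tau,0,-\tfrac r2-\tau),\quad a_{\{3\}}=(-\tfrac r2-\tau,-\tfrac r2+\tau,0),$$
and this is exactly $T_\tau$.

Let $k=2$ and $A=[3]\setminus\{j\}$. For $i\ne j$ the claim gives $(a_A)_i-(a_A)_j=M_{ij}$, that is,
$$(-a_A)_j-(-a_A)_i=M_{ij}=\tfrac r2+s_{ij}=\tfrac r2-s_{ji}.$$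
So $-a_A$, in the lift whose $j$-th coordinate is $0$, has $i$-th coordinate $-(\frac r2-s_{ji})$. This is the formula for $k=1$ with $s$ replaced by $-s$, so $-S=T_{-\tau}$, and $S=-T_{\tau'}$ with $\tau'=-\tau$.

**Step 9: which $T_\tau$ are equilateral.** This step gives the condition $|\tau|\le r/6$ and the converse. The cyclic shift $(x_1,x_2,x_3)\mapsto(x_3,x_1,x_2)$ preserves the norm. It sends the first listed point of $T_\tau$ to the second, the second to the third, and the third to the first. So all three distances equal the distance of the first two points, whose difference is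
$$\big(\tfrac r2-\tau,\ -\tfrac r2-\tau,\ 2\tau\big).$$
The first entry exceeds the second by exactly $r$. So the norm is $r$ if and only if the third entry lies between them:
$$-\tfrac r2-\tau\le2\tau\le\tfrac r2-\tau .$$
The left inequality says $\tau\ge-\frac r6$, the right one $\tau\le\frac r6$. Since $S$ is equilateral with distance $r$ and, after translation, equals $T_\tau$ or $-T_{\tau'}$, its parameter satisfies this condition (negation preserves distances). Conversely, if $|\tau|\le r/6$, then $T_\tau$ and $-T_\tau$, and all their translates, are three points pairwise at distance $r$, and $3=\binom31$ is the maximal size. This proves part 2. $\blacksquare$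

**Remark.** For $N=3$ the parameter $\tau$ is a genuine one: for fixed $r$, the sets $T_\tau$ with $|\tau|\le r/6$ are pairwise not translates of each other. On $T_\tau$ the function $x_1-x_2$ takes the values $\frac r2+\tau$, $-\frac r2+\tau$, $-2\tau$. The first is the largest, because $\frac r2+\tau\ge-2\tau$ means $\tau\ge-\frac r6$, and it exceeds the second by $r$. So $M_{12}=\frac r2+\tau$, and by the cyclic symmetry $M_{23}=M_{31}=\frac r2+\tau$ as well. The sum $M_{12}+M_{23}+M_{31}=\frac{3r}2+3\tau$ does not change under translation, and it determines $\tau$. So the hypothesis $n\ge3$ in part 1 cannot be dropped. In the proof it enters in Step 4, where a $k$-set must contain two prescribed indices and miss two others.
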